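# Two generic stable ordered union ultrafilters over the Matet–Mathias model

## 1. A block has two ends: the forcings $Q$, $R$ and $R^2$

Let $\mathsf{FIN}$ be the set of nonempty finite subsets of $\omega$.

**Definition (block sequences).** A block sequence is a sequence $X=(x_n)$ of elements of $\mathsf{FIN}$ with $\max x_n<\min x_{n+1}$ for all $n$. The set of infinite block sequences is $\mathsf{FIN}^{[\infty]}$. We let $\mathrm{FU}(X)$ be the set of all unions of finitely many (at least one) blocks of $X$. We write $Y\sqsubseteq X$, and call $Y$ a condensation of $X$, if $Y\subseteq\mathrm{FU}(X)$. We write $Y\sqsubseteq^*X$ if some tail of $Y$ is a condensation of $X$.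

For instance, if $X=(\{0\},\{1,2\},\{5\},\{6,9\},\{10\},\{11\},\dots)$, then $\{0,5\}\in\mathrm{FU}(X)$, and $(\{0,5\},\{6,9,10\},\{11\},\dots)$ is a condensation of $X$. But $\{1\}\notin\mathrm{FU}(X)$: blocks are glued, never cut.

We study two forcings,
$$Q=(\mathsf{FIN}^{[\infty]},\sqsubseteq^*),\qquad R=([\omega]^\omega,\subseteq^*),$$
and their finite products. Forcing with $Q$ adds no new reals and generically adds a stable ordered union ultrafilter. We only use the generic filter $U\subseteq Q$ itself and the ultrafilter on $\mathsf{FIN}$ that it generates, which is defined in Section 6.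

**Definition (distributivity numbers).** The distributivity number of a forcing $S$ is the least $\kappa$ such that some family of $\kappa$ open dense subsets of $S$ has non-dense intersection. Write $\mathfrak h(n)$ for that of $R^n$, $\mathfrak h=\mathfrak h(1)$, $\mathfrak h_{\mathsf{FIN}}$ for that of $Q$, and $\mathfrak h_{\mathsf{FIN}}^2$ for that of $Q\times Q$.

Both $R$ and $Q$ are $\sigma$-closed. For $Q$: given $X_0\ge X_1\ge\cdots$, pass recursively to tails $X_n'$ of $X_n$ with $X'_{n+1}\sqsubseteq X'_n$, and pick $y_n\in X_n'$ with $\max y_n<\min y_{n+1}$; then $(y_n)_n$ is a lower bound. Hence products of copies of $Q$ and $R$ are $\sigma$-closed, add no new $\omega$-sequences of ground model elements, and have distributivity number at least $\omega_1$.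

How do products of $Q$ and $R$ compare? A block has a least and a greatest element. For $X\in Q$ put
$$\min[X]=\{\min x:x\in X\},\qquad \max[X]=\{\max x:x\in X\},\qquad \pi(X)=(\min[X],\max[X])\in R^2 .$$

The map $\pi:Q\to R^2$ is a projection, meaning that the first two of the following three statements hold.

* It is order preserving: if $X'\sqsubseteq^*X$, then almost every block of $X'$ is a union of blocks of $X$, so its minimum is in $\min[X]$ and its maximum is in $\max[X]$.
* If $(a,b)\le\pi(X)$, there is $Y\sqsubseteq X$ with $\pi(Y)\le(a,b)$. Infinitely many $x_i$ have $\min x_i\in a$ and infinitely many $x_j$ have $\max x_j\in b$, so we can let $Y$ consist of blocks $x_i\cup x_j$ with $i<j$, $\min x_i\in a$, $\max x_j\in b$.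
* Every $(a,b)\in R^2$ has some $\pi(X)$ below it: use blocks $\{p,q\}$ with $p\in a$, $q\in b$, $p<q$.

**Proposition 1.** In ZFC, $\omega_1\le\mathfrak h_{\mathsf{FIN}}\le\mathfrak h(2)\le\mathfrak h\le\mathfrak c$. So in a model of $\mathfrak h_{\mathsf{FIN}}=\omega_2=\mathfrak c$, each of $Q$, $R$, $R^2$ has distributivity number $\omega_2$.

*Proof.* The first inequality is $\sigma$-closure. For the second, let $(D_\xi)$ be fewer than $\mathfrak h_{\mathsf{FIN}}$ open dense subsets of $R^2$. The sets $\pi^{-1}[D_\xi]$ are open because $\pi$ preserves order. They are dense: given $X$, pick $(a,b)\le\pi(X)$ in $D_\xi$ and then $Y\sqsubseteq X$ with $\pi(Y)\le(a,b)$, so $\pi(Y)\in D_\xi$. Hence $\bigcap_\xi\pi^{-1}[D_\xi]$ is dense. Given $(a,b)$, take $X$ with $\pi(X)\le(a,b)$ and $X'\le X$ in that intersection; then $\pi(X')\in\bigcap_\xi D_\xi$ is below $(a,b)$. For $\mathfrak h(2)\le\mathfrak h$: if $\bigcap D_\xi$ is not dense in $R$, then $\bigcap(D_\xi\times R)$ is not dense in $R^2$. Finally, for $a\in[\omega]^\omega$ let $D_a=\{b:a\not\subseteq^*b\}$. It is open, and it is dense because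 $b$ splits into two infinite pieces and $a$ is not almost contained in both. Since $b\notin D_b$, the intersection of these $\mathfrak c$ sets is empty. $\square$

So one copy of $Q$ handles two copies of $R$. What changes with a third coordinate? The product $Q\times R$ projects onto $R^3$, and $Q\times Q$ projects onto $R^4$, but Proposition 1 gives no lower bound for $\mathfrak h(3)$. We now fix a model in which the answer turns out to be completely different for three coordinates.

## 2. The model $W$ and the statements

**Definition (Matet–Mathias forcing $\mathbb{MM}$).** Conditions are pairs $(\vec x,X)$, where $\vec x$ is a finite block sequence (the stem), $X\in\mathsf{FIN}^{[\infty]}$, and $\max\bigcup\vec x<\min\bigcup X$. We put $(\vec y,Y)\le(\vec x,X)$ iff $\vec y$ end-extends $\vec x$, the new blocks belong to $\mathrm{FU}(X)$, and $Y\sqsubseteq X$.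

For example, from stem $(\{0\},\{2,3\})$ and $X=(\{5\},\{7,8\},\{10\},\{12\},\dots)$ one may pass to stem $(\{0\},\{2,3\},\{5,10\})$ and any condensation of $(\{12\},\dots)$. The generic object is an infinite block sequence, the union of the stems. The forcing $\mathbb{MM}$ is proper and has the Laver property.

Let $V\models\mathsf{CH}$, let $\mathbb P_{\omega_2}$ be the countable support iteration of $\mathbb{MM}$ of length $\omega_2$, and let $W$ be the generic extension. We write $V_\beta=V[G_\beta]$, so $V_0=V$ and $V_{\omega_2}=W$. It is known that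
$$W\models \mathrm{cov}(\mathcal M)=\omega_1<\omega_2=\mathfrak h_{\mathsf{FIN}}=\mathfrak c,$$
and that forcing over $W$ with $\mathsf{FIN}^{[\infty]}$ preserves $\mathrm{cov}(\mathcal M)=\omega_1$ and $\mathfrak c=\omega_2$. The paper of David José Fernández-Bretón, "Stable ordered union ultrafilters and $\mathrm{cov}(\mathcal M)<\mathfrak c$", arXiv:1810.08636 (2018), conjectures that after forcing with $Q$ over $W$ the number $\mathfrak h_{\mathsf{FIN}}$ drops to $\omega_1$; equivalently, that $\mathfrak h^2_{\mathsf{FIN}}=\omega_1$ in $W$. In plain words: in $W$ one can meet any $\omega_1$ dense sets of block sequences simultaneously; is this lost as soon as one asks it of pairs of block sequences? We prove that it is.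

"No new $\omega_1$-sequences" will mean: no new functions from $\omega_1$ into the ground model.

**Theorem 2 (the conjecture).** $W\models\mathfrak h^2_{\mathsf{FIN}}=\omega_1$, and $W[U]\models\mathfrak h_{\mathsf{FIN}}=\omega_1$ for every $Q$-generic $U$ over $W$.

**Theorem 3 (sharp form).** In $W$, for $(k,l)\ne(0,0)$, the distributivity number of $Q^k\times R^l$ is $\omega_2$ if $2k+l\le2$ and $\omega_1$ if $2k+l\ge3$. Forcing with $Q$ over $W$ makes even $\mathfrak h=\omega_1$. Forcing with $R$ over $W$ gives $\mathfrak h=\omega_2$ and $\mathfrak h(2)=\mathfrak h_{\mathsf{FIN}}=\omega_1$.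

**Theorem 4.** In $W$, no condition of $R^3$ forces that $R^3$ adds no new $\omega_1$-sequences. In particular $\mathfrak h(3)=\omega_1$.

The case $2k+l\le2$ of Theorem 3 is Proposition 1. The boundary is exactly at three copies of $R$, and Theorem 4 is where the work lies.

## 3. Theorem 4 on $R^3$ yields Theorems 2 and 3

We use one observation several times:

(1) If the distributivity number of $S$ is greater than $\omega_1$, then $S$ adds no new $\omega_1$-sequences.

Indeed, if $\dot f$ names a function from $\omega_1$ into the ground model, the sets of conditions deciding $\dot f(\xi)$, $\xi<\omega_1$, are open dense, and a condition in all of them decides $\dot f$.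

**Step 1: products with $2k+l\ge3$.** The purpose is to transfer Theorem 4 along projections. Applying $\pi$ in each $Q$-coordinate and then dropping coordinates projects $Q^k\times R^l$ to $R^3$. If a condition forced "no new $\omega_1$-sequences", take a generic $G$ through it. The upward closure $H$ of its image is $R^3$-generic over $W$: it is directed, and the preimage of an open dense set is dense by the projection property. As $W[H]\subseteq W[G]$ has no new $\omega_1$-sequences, some condition of $R^3$ forces this, contradicting Theorem 4. So no condition of $Q^k\times R^l$ forces "no new $\omega_1$-sequences". By (1) the distributivity number is at most $\omega_1$, and by $\sigma$-closure it is $\omega_1$. In particular $\mathfrak h^2_{\mathsf{FIN}}=\omega_1$ in $W$.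

**Step 2: the model $W[U]$.** The purpose is the second half of Theorem 2. As $\mathfrak h_{\mathsf{FIN}}=\omega_2$ in $W$, by (1) $W[U]$ has no new $\omega_1$-sequences; so $\omega_1$, $Q$ and $R$ are the same in $W$ and $W[U]$. Suppose $W[U]\models\mathfrak h_{\mathsf{FIN}}>\omega_1$, and let $U'$ be $Q$-generic over $W[U]$. A function from $\omega_1$ into $W$ in $W[U][U']$ lies in $W[U]$ by (1), hence in $W$. But $(U,U')$ is $Q\times Q$-generic over $W$, so some condition of $Q\times Q$ forces "no new $\omega_1$-sequences", contradicting Step 1. Hence $W[U]\models\mathfrak h_{\mathsf{FIN}}=\omega_1$. The same argument with $Q\times R$ gives $W[U]\models\mathfrak h=\omega_1$. This proves Theorem 2.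

**Step 3: the model $W[H]$, $H$ being $R$-generic over $W$.** The purpose is the last sentence of Theorem 3. Since $\mathfrak h=\omega_2$ in $W$, no new $\omega_1$-sequences are added, so $\omega_1,\omega_2,R,Q$ and $\mathfrak c=\omega_2$ are preserved. Let $(\dot D_\xi)_{\xi<\omega_1}$ be names that $A\in H$ forces to be open dense in $R$. In $W$ put
$$E_\xi=\{(B,C):B\le A,\ B\Vdash C\in\dot D_\xi\}\cup\{(B,C):B\perp A\}.$$
$E_\xi$ is open. It is dense in $R^2$: given $(B,C)$ with $B\not\perp A$, take $B'\le B,A$ and strengthen it so that it decides some $C'\le C$ in $\dot D_\xi$. Since $\mathfrak h(2)=\omega_2$ in $W$, $\bigcap_\xi E_\xi$ is dense. Given $C_0\in R$, the set of $B$ such that $(B,C)\in\bigcap_\xi E_\xi$ for some $C\le C_0$ is dense, so it has an element $B\in H$. As $A\in H$, $B\not\perp A$; so $B\le A$ and $B\Vdash C\in\dot D_\xi$ for all $\xi$. Thus the $\omega_1$ given sets have a common element below $C_0$, and $W[H]\models\mathfrak h=\omega_2$, using $\mathfrak h\le\mathfrak c$.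

If $W[H]\models\mathfrak h(2)>\omega_1$, then, as in Step 2, $R\times R^2$ over $W$ would add no new $\omega_1$-sequences below some condition, contradicting Theorem 4. So by Proposition 1, $\omega_1\le\mathfrak h_{\mathsf{FIN}}\le\mathfrak h(2)=\omega_1$ in $W[H]$. This proves Theorem 3, given Theorem 4. $\square$

## 4. Iteration facts, and $\mathbb{MM}$ as $Q$ followed by a $\sigma$-centered forcing

The following facts can be found in Shelah, *Proper and Improper Forcing*, Ch. III; Abraham, "Proper forcing", Handbook of Set Theory; Goldstern, "Tools for your forcing construction". Recall that for a countable $N\prec H(\theta)$ with $P\in N$, a condition $q$ is $(N,P)$-generic if $q\Vdash\dot G\cap D\cap N\ne\varnothing$ for all dense $D\subseteq P$ in $N$.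

* (F1) All $\mathbb P_\beta$ and all tails are proper. For $\delta<\gamma\le\omega_2$, $V_\gamma$ is a generic extension of $V_\delta$ by a countable support iteration $\mathbb P_{\delta,\gamma}$ of $\mathbb{MM}$ as computed in $V_\delta$, with coordinates indexed by $[\delta,\gamma)$; for $\gamma=\omega_2$ it has length $\omega_2$. A countable subset of $V_\delta$ in $V_\gamma$ is covered by a set in $V_\delta$ that is countable in $V_\delta$. All $V_\gamma$ have the same $\omega_1$ and $\omega_2$, and cofinalities $\omega,\omega_1$ of ordinals below $\omega_2$ are the same in all $V_\gamma$.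
* (F2) $V_\beta\models\mathsf{CH}$ for $\beta<\omega_2$; $\mathbb P_{\omega_2}$ is $\aleph_2$-c.c.; every subset of $\omega_1$ in $W$ lies in some $V_\beta$, $\beta<\omega_2$.
* (F3) If $\mathrm{cof}(\gamma)>\omega$, every real of $V_\gamma$ lies in some $V_\beta$, $\beta<\gamma$.
* (F4) (Properness extension lemma.) For a countable support iteration of proper forcings, let $N\prec H(\theta)$ be countable and contain the iteration, let $\gamma_0<\gamma_1$ be in $N$, let $q_0$ be $(N,P_{\gamma_0})$-generic, and let $\dot p$ be a $P_{\gamma_0}$-name with $q_0\Vdash\dot p\in P_{\gamma_1}\cap N,\ \dot p\upharpoonright\gamma_0\in\dot G_{\gamma_0}$. Then there is an $(N,P_{\gamma_1})$-generic $q_1$ with $q_1\upharpoonright\gamma_0=q_0$ and $q_1\Vdash\dot p\in\dot G_{\gamma_1}$.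
* (F5) If $\gamma_n\nearrow\gamma$, $r,p\in P_\gamma$, and $r\Vdash p\upharpoonright\gamma_n\in\dot G_{\gamma_n}$ for all $n$, then $r\Vdash p\in\dot G_\gamma$.
* (F6) $N[G]\prec H(\theta)[G]$; if $G$ contains an $(N,P)$-generic condition, then $N[G]\cap(\text{ground model})=N$.
* (F7) Let $G_\beta$ be $P_\beta$-generic and $p\in P_\gamma$ with $p\upharpoonright\beta\in G_\beta$. We call $r\le p$ in $P_\gamma$ with $r\upharpoonright\beta\in G_\beta$ an extension of $p$ in the quotient. Every $D$ in the ground model that is dense below $p$ in $P_\gamma$ contains an extension of $p$ in the quotient, and there is a generic $G_\gamma\ni p$ extending $G_\beta$.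

Proof of (F5). Otherwise some $r'\le r$ forces $p\notin\dot G_\gamma$. Build $r''\le r',p$ coordinate by coordinate: given $r''\upharpoonright\beta\le r'\upharpoonright\beta,\,p\upharpoonright\beta$, pick $n$ with $\beta<\gamma_n$. Since $r'$ forces $p\upharpoonright\gamma_n\in\dot G_{\gamma_n}$, $r''\upharpoonright\beta$ forces that $r'(\beta)\Vdash p(\beta)\in\dot G(\beta)$; so take $r''(\beta)\le r'(\beta),p(\beta)$, trivial where both are trivial. The support stays countable, and $r''\le r'$, $r''\le p$ is a contradiction. For the first part of (F7): given $s\le p\upharpoonright\beta$, the condition equal to $s$ below $\beta$ and to $p$ from $\beta$ on has an extension $r\in D$, and $r\upharpoonright\beta\le s$; so such restrictions are dense below $p\upharpoonright\beta$ and one is in $G_\beta$. The second part is the usual factorization of $P_\gamma$ over $G_\beta$.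

Two theorems on $\mathsf{FIN}$ will be used.

* (F8) Hindman's theorem: for $B\subseteq\mathsf{FIN}$ and $X\in Q$ there is $Y\sqsubseteq X$ with $\mathrm{FU}(Y)\subseteq B$ or $\mathrm{FU}(Y)\cap B=\varnothing$.
* (F9) Taylor's theorem (A. D. Taylor, "A canonical partition relation for finite subsets of $\omega$", JCTA 1976): for $f:\mathsf{FIN}\to\omega$ and $X\in Q$ there is $Y\sqsubseteq X$ such that for all $u,v\in\mathrm{FU}(Y)$, $f(u)=f(v)$ iff $\tau(u)=\tau(v)$, where $\tau$ is one of: constant, $\min$, $\max$, $(\min,\max)$, identity.

We then call $Y$ canonical for $f$, of type $\tau$. For example, let $f(u)=|u|$ and choose $|x_n|=2^n$. On $\mathrm{FU}(X)$ the value $|u|$ is a sum of distinct powers of $2$ and determines $u$, so $X$ is canonical of identity type.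

**Decomposition of $\mathbb{MM}$.** For a $Q$-generic $U$ let $\mathbb M(U)=\{(\vec x,X)\in\mathbb{MM}:X\in U\}$ with the order of $\mathbb{MM}$. We claim that $e(\vec x,X)=(X,(\vec x,X))$ is a dense embedding of $\mathbb{MM}$ into $Q*\mathbb M(\dot U)$. It preserves order. For density, given $(Y,\dot m)$, strengthen $Y$ so that it decides $\dot m=(\vec x,X)$. Then $Y\Vdash X\in\dot U$, so $X,Y$ are compatible; after removing an initial part, some $Y''\sqsubseteq X,Y$ lies above $\vec x$, and $e(\vec x,Y'')\le(Y,\dot m)$. If $e(\vec x,X)$ and $e(\vec y,Y)$ are compatible, then by density some $e(\vec z,Z)$ is below both, so $(\vec z,Z)\le(\vec x,X),(\vec y,Y)$; thus incompatibility is preserved.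

So $V_{\delta+1}=V_\delta[U_\delta][m_\delta]$, where $U_\delta$ is $Q^{V_\delta}$-generic over $V_\delta$ and $m_\delta$ is $\mathbb M(U_\delta)$-generic over $V_\delta[U_\delta]$. The first step adds no new $\omega$-sequences of elements of $V_\delta$. The second is $\sigma$-centered: two elements of $U$ have a common lower bound in $U$, and a tail of it is a condensation of both; so

(2) finitely many conditions of $\mathbb M(U)$ with the same stem have a common lower bound with that stem.

**A dominating real.** There is $d\in V_1\cap\omega^\omega$ eventually dominating every function in $V\cap\omega^\omega$. Let $(x_n)$ be the generic block sequence of the first step and $d(n)=\max x_n$. Given $f\in V$ and $(\vec x,X)$ with $|\vec x|=\ell$, choose a subsequence $Y=(y_n)$ of $X$ with $\max y_n>f(\ell+n)$. The new blocks of any extension of $(\vec x,Y)$ are successive elements of $\mathrm{FU}(Y)$, so $(\vec x,Y)\Vdash d(\ell+n)\ge\max y_n>f(\ell+n)$ for all $n$.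

## 5. Tame ultrafilters and the reflection of $R^3$-generics

A pseudointersection of a family $F$ is an infinite $y\subseteq\omega$ with $y\subseteq^*a$ for all $a\in F$. For $\varphi:\omega\to\omega$ put $\varphi_*(E)=\{a:\varphi^{-1}[a]\in E\}$.

What would a sensible person try on $R^3$? To meet $\omega_1$ dense sets of $R^n$ in $W$ at one point, it is enough to find, over suitable $V_\alpha$, a tuple $(a_1,\dots,a_n)$ in $W$ such that
$$\{(b_1,\dots,b_n)\in R^n\cap V_\alpha:\ a_i\subseteq^*b_i\text{ for all }i\}\quad\text{is } R^n\text{-generic over }V_\alpha. \tag{3}$$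
For $n=2$ stage $\alpha$ supplies one. Let $m=(x_n)$ be the generic block sequence of stage $\alpha$. For $X\in U_\alpha$, the conditions of $\mathbb M(U_\alpha)$ with second coordinate $\sqsubseteq X$ are dense, so $m\sqsubseteq^*X$. Hence $\min[m]\subseteq^*\min[X]$ and $\max[m]\subseteq^*\max[X]$, and the filter in (3) for $(\min[m],\max[m])$ contains the $R^2$-generic filter induced by $U_\alpha$ through $\pi$. It equals it: a pair outside a generic filter is incompatible with some $(c_1,c_2)$ in it, that is, $c_1\cap b_1$ or $c_2\cap b_2$ is finite, which is impossible if $\min[m]\subseteq^*b_1\cap c_1$ and $\max[m]\subseteq^*b_2\cap c_2$.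

For $n=3$ the block sequence has no third end. So we aim to show that no triple as in (3) exists, and to derive Theorem 4 from that. Suppose toward a contradiction that a condition of $R^3$ adds no new $\omega_1$-sequences, and take a generic $(H_1,H_2,H_3)$. One wants an $\alpha$ such that $(H_1,H_2,H_3)$, restricted to $V_\alpha$, is generic over $V_\alpha$. Here the naive reflection stops. A closing-off argument of length $\omega_1$ catches every real of $V_\alpha$ at an earlier stage, by (F3). But a dense subset $D\in V_\alpha$ of $R^3\cap V_\alpha$ is not coded by a real, and belongs to no earlier $V_\beta$, since $R\cap V_\alpha\not\subseteq V_\beta$. So we cannot hope to meet such $D$. The way out is to keep only those consequences of genericity that mention single reals or countable sets of reals.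

**Definition (tame).** Let $V\models\mathsf{CH}$ and $W=V^{\mathbb P_{\omega_2}}$. $F\in W$ is tame over $V$ if

* (T1) $F\subseteq[\omega]^\omega\cap V$ is a nonprincipal ultrafilter on the Boolean algebra $P(\omega)\cap V$;
* (T2) every $c:[\omega]^2\to2$ in $V$ has a homogeneous set in $F$;
* (T3) for every $A\subseteq P(\omega)$, $A\in V$ countable in $V$: $A\cap F\in V$, and some $b\in F$ satisfies $b\subseteq^*a$ for all $a\in A\cap F$;
* (T4) $F$ has a pseudointersection in $W$.

The basic examples are the two ends of the first generic filter $U_0$: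
$$\min U_0=\{a\in P(\omega)\cap V:\exists X\in U_0\ \min[X]\subseteq a\},$$
and $\max U_0$, defined with $\max[X]$. Let us check that $\min U_0$ is tame. It is the first coordinate of the $R^2$-generic induced by $\pi$, so (T1) holds, since the sets $c$ with $c\subseteq a$ or $c\cap a=\varnothing$ are dense in $R$, and (T2) holds by Ramsey's theorem. For (T3): $V[U_0]$ has no new $\omega$-sequences of elements of $V$, so $A\cap\min U_0\in V$. By $\sigma$-closure, densely many $X$ have, for each $a\in A$, $\min[X]\subseteq^*a$ or $\min[X]\cap a$ finite; for such an $X\in U_0$ take $b=\min[X]$. For (T4) take $\min[m]$ as above with $\alpha=0$. The same works for $\max U_0$.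

The theorem that drives everything says that up to renaming there are no others.

**Theorem 5.** If $F$ is tame over $V$, there are $\varphi,\psi\in V\cap\omega^\omega$ and $E\in\{\min U_0,\max U_0\}$ with $F=\varphi_*(E)$ and $E=\psi_*(F)$.

*Proof of Theorem 4 from Theorem 5.* Suppose in $W$ a condition of $R^3$ forces "no new $\omega_1$-sequences". Let $(H_1,H_2,H_3)$ be $R^3$-generic over $W$ containing it and $W^*=W[H_1,H_2,H_3]$. Then $\omega_1,\omega_2$ are preserved, $\omega_2$ is regular in $W^*$, cofinality $\omega_1$ is unchanged, and there are no new reals.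

**Step 1: what genericity gives about reals.** The purpose is to list the properties to be reflected. In $W^*$:

(a) Each $H_i$ is a nonprincipal ultrafilter on $\omega$, and by Ramsey's theorem each $c:[\omega]^2\to2$ has a homogeneous set in $H_i$.

(b) For $i\ne j$ and $f\in\omega^\omega$ there are $a\in H_i$, $b\in H_j$ with $f[a]\cap b=\varnothing$. To see density, let $A_i,A_j$ be given. If $f$ is constant on an infinite $a\subseteq A_i$, remove one point from $A_j$. Otherwise $f$ is finite-to-one on $A_i$, hence injective on some infinite $a''\subseteq A_i$. Split $a''=a_0\cup a_1$ into disjoint infinite sets. Since $f[a_0]\cap f[a_1]=\varnothing$, the sets $A_j\setminus f[a_0]$ and $A_j\setminus f[a_1]$ cover $A_j$, and one of them is infinite; use the corresponding $a_e$.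

(c) For $\beta<\omega_2$, the set $P(\omega)\cap V_\beta$ has size $\omega_1$, so $H_i\cap V_\beta\in W$, and by (F2) $H_i\cap V_\beta\in V_{\beta'}$ for some $\beta'<\omega_2$. Moreover $H_i\cap V_\beta$ has a pseudointersection in $H_i$. Let $(B_1,B_2,B_3)$ in the generic decide $\dot H_i\cap V_\beta=K_i$ for all $i$. If $a\in K_i$ and $B_i\not\subseteq^*a$, replacing $B_i$ by $B_i\setminus a$ forces $a\notin\dot H_i$, a contradiction. So $B_i\in H_i$ is a pseudointersection of $K_i$.

**Step 2: closing off.** The purpose is to find $\alpha$ such that $V_\alpha$ has its own witnesses. Since $|P(\omega)\cap V_\beta|=\omega_1$, $\omega_2$ is regular in $W^*$ and every real of $W$ is in some $V_{\beta'}$ with $\beta'<\omega_2$, for each $\beta<\omega_2$ there is $\phi(\beta)<\omega_2$ such that $V_{\phi(\beta)}$ contains the sets $H_i\cap V_\beta$, a pseudointersection in $H_i$ of each, for each $c:[\omega]^2\to2$ in $V_\beta$ a homogeneous set in each $H_i$, and for each $f\in V_\beta\cap\omega^\omega$ and $i\ne j$ sets $a,b$ as in (b). We take $\phi$ nondecreasing and choose $\alpha<\omega_2$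 of cofinality $\omega_1$ closed under $\phi$. Put $F_i=H_i\cap V_\alpha\in W$.

By (F3) each real of $V_\alpha$ lies in some $V_\beta$ with $\beta<\alpha$, and so does each set of reals that is countable in $V_\alpha$, since a real codes it. Hence over $V_\alpha$: (T1) and (T2) hold. For (T3), if $A\in V_\beta$ is a countable set of reals, then $A\cap F_i=A\cap(H_i\cap V_\beta)\in V_\alpha$, and $F_i$ contains a pseudointersection of $H_i\cap V_\beta$. (T4) holds by (c) for $\beta=\alpha$. In addition:

(T5) For $i\ne j$ and $f\in V_\alpha\cap\omega^\omega$ there are $a\in F_i$, $b\in F_j$ with $f[a]\cap b=\varnothing$.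

**Step 3: three ultrafilters, two ends.** The purpose is the contradiction. $V_\alpha\models\mathsf{CH}$ and $W$ is a $\mathbb P_{\omega_2}$-extension of $V_\alpha$, so Theorem 5 applies to $V_\alpha$ and $F_1,F_2,F_3$. By the pigeonhole principle there are $i\ne j$ with the same $E$. Then $F_j=(\varphi_j)_*(E)=(\varphi_j\circ\psi_i)_*(F_i)$. With $f=\varphi_j\circ\psi_i\in V_\alpha$ and $a,b$ from (T5), $f^{-1}[b]\in F_i$, so $a\cap f^{-1}[b]\ne\varnothing$, contradicting $f[a]\cap b=\varnothing$.

So no condition of $R^3$ forces "no new $\omega_1$-sequences". By (1), $\mathfrak h(3)\le\omega_1$, and $\mathfrak h(3)\ge\omega_1$ by $\sigma$-closure. $\square$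

It remains to prove Theorem 5. We first analyze one step $\mathbb{MM}$.

## 6. Pseudointersections added by $\mathbb M(U)$ come from functions on $\mathsf{FIN}$

In this section $M$ is any model of ZFC, $U$ is $Q$-generic over $M$, $M'=M[U]$, and
$$\hat U=\{B\subseteq\mathsf{FIN}:\exists X\in U\ \mathrm{FU}(X)\subseteq B\}.$$
$M'$ has no new $\omega$-sequences of elements of $M$. Hence, by Hindman's theorem and genericity, $\hat U$ is an ultrafilter on $\mathsf{FIN}$ in $M'$. It contains $\{u:\min u>k\}$ for each $k$, since $U$ is closed under tails.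

For $Y\in Q$ and a finite block sequence $t$ let $Y/t=(y_n:\min y_n>\max\bigcup t)$, with $Y/\varnothing=Y$; for $u\in\mathsf{FIN}$ let $Y/u=Y/(u)$. "$t$ is from $B$" means that all blocks of $t$ lie in $B$. For $t=\varnothing$ a requirement $\min u>\max\bigcup t$ is void.

**Lemma 6 (diagonalization).** If $X_t\in U$ for every finite block sequence $t$, the family being in $M'$, there is $Y\in U$ with $Y/t\sqsubseteq X_t$ for all $t$ from $\mathrm{FU}(Y)$, including $t=\varnothing$.

*Proof.* The family is in $M$, and some $Z\in U$ forces $X_t\in\dot U$ for all $t$. So every condition below $Z$ is compatible with each $X_t$. Given $Z'\le Z$, choose $Z_0\sqsubseteq X_\varnothing$ with $Z_0\sqsubseteq Z'$. Recursively pick $y_k\in Z_k$ above $y_{k-1}$, and then $Z_{k+1}\sqsubseteq Z_k$ above $y_k$ with $Z_{k+1}\sqsubseteq X_t$ for the finitely many $t$ from $\mathrm{FU}(y_0,\dots,y_k)$, treating these $t$ one after the other. Let $Y=(y_k)\sqsubseteq Z'$. Then $Y\sqsubseteq Z_0\sqsubseteq X_\varnothing$. If $t\neq\varnothing$ is from $\mathrm{FU}(Y)$ and $y_k$ is the top piece of its last block,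 then $Y/t=(y_j)_{j>k}\sqsubseteq Z_{k+1}\sqsubseteq X_t$. So such $Y$ are dense below $Z$, and one of them is in $U$. $\square$

**Definition ($\sigma$-directed, cofinal).** $F\subseteq[\omega]^\omega$ is $\sigma$-directed if every countable subset of $F$ has a $\subseteq^*$-lower bound in $F$. $F_0\subseteq F$ is cofinal in $F$ if each $a\in F$ has some $a'\in F_0$ with $a'\subseteq^*a$.

For example, the cofinite sets form a $\sigma$-directed family, with $\{\omega\}$ cofinal in it.

**Lemma 7.** If $F$ is $\sigma$-directed, $F_0\subseteq F$ is cofinal and $F_0=\bigcup_iC_i$ is a countable partition, then some $C_i$ is cofinal in $F$.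

*Proof.* Otherwise pick $b_i\in F$ with no element of $C_i$ almost contained in $b_i$. Let $b\in F$ be a lower bound of the $b_i$ and $a\in F_0$ with $a\subseteq^*b$. Then $a\in C_j$ for some $j$ and $a\subseteq^*b_j$, a contradiction. $\square$

**Lemma 8.** Let $F\in M'$ be, in $M'$, $\sigma$-directed and without pseudointersection. If some condition of $\mathbb M(U)$ forces that $F$ has a pseudointersection, then there is $f:\mathsf{FIN}\to\omega$ in $M$ with $f^{-1}[\{k\}]\notin\hat U$ for all $k$ and $f^{-1}[a]\in\hat U$ for all $a\in F$.

The idea: we look for a stem $t'$ that does not yet decide a certain element of the new pseudointersection, but such that almost every choice of one further block $u$ does. Then $f(u)$ is the decided value.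

*Proof.* Work in $M'$. Let $(r,R')$ force that $\dot y$ is a pseudointersection of $F$; we may assume that every condition forces $\dot y\in[\omega]^\omega$.

**Step 1: uniformize the stem.** For $a\in F$ choose $(s_a,X_a)\le(r,R')$ and $n_a$ with $(s_a,X_a)\Vdash\dot y\setminus n_a\subseteq a$. By Lemma 7 there are $(t,n)$ such that $F_0=\{a\in F:(s_a,n_a)=(t,n)\}$ is cofinal in $F$.

**Step 2: an element of $\dot y$ that $t$ does not decide.** Let
$$Z=\{k\ge n:\text{ no }(t,X')\in\mathbb M(U)\text{ forces }k\notin\dot y\}.$$
For $a\in F_0$ we have $Z\subseteq a$, since $(t,X_a)\Vdash k\notin\dot y$ for $k\ge n$, $k\notin a$. As $F_0$ is cofinal and $F$ has no pseudointersection, $Z$ is finite. Let $n'\ge n$, $n'>\max Z$ (any $n'\ge n$ if $Z=\varnothing$), and let $\dot k$ name $\min(\dot y\setminus n')$. Call a stem $t^*$ good if some $(t^*,X')\in\mathbb M(U)$ decides $\dot k$. By (2) the decided value depends only on $t^*$.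

The stem $t$ is not good. For if $(t,X'')\Vdash\dot k=k$, then $k\ge n'$, so $k\notin Z$ and some $(t,X')\Vdash k\notin\dot y$; but $(t,X'),(t,X'')$ are compatible and $(t,X'')\Vdash k\in\dot y$, a contradiction.

**Step 3: a stem one block away from deciding.** We claim: for $a\in F_0$ there is $t'=t'_a$ end-extending $t$ by (possibly no) blocks from $\mathrm{FU}(X_a)$, not good, with
$$\{u:\min u>\max\textstyle\bigcup t',\ t'{}^\frown u\text{ good}\}\in\hat U.$$
Suppose not. For each finite block sequence $v$ from $\mathrm{FU}(X_a)$ with $t^\frown v$ not good, the set for $t'=t^\frown v$ is not in $\hat U$. So choose $X_v\in U$ such that $t^\frown v^\frown u$ is not good for all $u\in\mathrm{FU}(X_v)$ with $\min u>\max\bigcup(t^\frown v)$. Put $X_v=X_a$ for all other $v$, and shrink $X_\varnothing$ so that $X_\varnothing\sqsubseteq X_a$. Let $Y\in U$ be as in Lemma 6; in particular $Y\sqsubseteq X_a$ lies above $t$. By induction on the length, $t^\frown v$ is not good for every $v$ from $\mathrm{FU}(Y)$: for $v=\varnothing$ this is Step 2, and if $v^\frown u$ is from $\mathrm{FU}(Y)$, then $u\in\mathrm{FU}(Y/v)\subseteq\mathrm{FU}(X_v)$.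 But $(t,Y)$ has an extension $(t^\frown v,Y')$ deciding $\dot k$, with $v$ from $\mathrm{FU}(Y)$, so $t^\frown v$ is good, a contradiction.

**Step 4: define $f$.** By Lemma 7 fix $t'$ such that $F_1=\{a\in F_0:t'_a=t'\}$ is cofinal in $F$. Let $S=\{u:\min u>\max\bigcup t',\ t'{}^\frown u\text{ good}\}\in\hat U$. For $u\in S$ let $f(u)$ be the value of $\dot k$ decided by $t'{}^\frown u$; let $f=0$ off $S$. As $M'$ has no new reals, $f\in M$.

**Step 5: $f$ is not constant on a set in $\hat U$.** Suppose $f=k$ on a set in $\hat U$. Intersecting with $S$, we get $Y_0\in U$ with $\mathrm{FU}(Y_0)\subseteq S$ and $f=k$ on $\mathrm{FU}(Y_0)$. For $u\in\mathrm{FU}(Y_0)$ choose $X_u\in U$ with $(t'{}^\frown u,X_u)\Vdash\dot k=k$. By Lemma 6 take $Y\in U$, $Y\sqsubseteq Y_0/t'$, with $Y/u\sqsubseteq X_u$ for $u\in\mathrm{FU}(Y)$. Consider an extension of $(t',Y)$ with at least one new block, the first being $u$. Its further blocks lie in $\mathrm{FU}(Y/u)\subseteq\mathrm{FU}(X_u)$ and its second coordinate is a condensation of $Y/u$; so it is below $(t'{}^\frown u,X_u)$. Such extensions are dense below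 $(t',Y)$, so $(t',Y)\Vdash\dot k=k$ and $t'$ is good, a contradiction.

**Step 6: $f^{-1}[a]\in\hat U$ for $a\in F$.** First let $a\in F_1$. Then $(t',X_a/t')\le(t,X_a)$ forces $\dot k\in\dot y\setminus n\subseteq a$. For $u\in S\cap\mathrm{FU}(X_a/t')$, the condition $(t'{}^\frown u,X_a/u)$ is below it and, having the same stem, is compatible with a condition forcing $\dot k=f(u)$; so $f(u)\in a$. Thus $f^{-1}[a]\supseteq S\cap\mathrm{FU}(X_a/t')\in\hat U$. For general $a\in F$ take $a'\in F_1$ with $a'\setminus a$ finite. Then $f^{-1}[a]\supseteq f^{-1}[a']\setminus f^{-1}[a'\setminus a]$, and $f^{-1}[a'\setminus a]\notin\hat U$ by Step 5 as a finite union of sets not in $\hat U$. So $f^{-1}[a]\in\hat U$. $\square$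

## 7. The two ends are the only Ramsey images of $\hat U$

Lemma 8 and Taylor's theorem already prove Theorem 5 in its simplest case.

**Proposition 9.** Let $F$ be tame over $V$, and suppose that $F\in V[U_0]$ and $F$ has a pseudointersection in $V_1=V[U_0][m_0]$. Then the conclusion of Theorem 5 holds.

*Proof.* Let $U=U_0$ and $V'=V[U]$.

**Step 1: obtain $f$.** Some condition of $\mathbb M(U)$ forces that $F$ has a pseudointersection. $V'$ has the same reals and $\omega$-sequences of reals as $V$. So in $V'$, $F$ is a nonprincipal ultrafilter on $\omega$; hence it has no pseudointersection, because an infinite $y$ splits into infinite $c_0,c_1$, and $F$ contains $c_0$ or $\omega\setminus c_0$, neither of which almost contains $y$. By (T3), $F$ is $\sigma$-directed in $V'$. By Lemma 8 there is $f:\mathsf{FIN}\to\omega$ in $V$, not constant on any set of $\hat U$, with $f^{-1}[a]\in\hat U$ for $a\in F$. Since $\{a:f^{-1}[a]\in\hat U\}$ is a proper filter containing the ultrafilter $F$,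
$$F=\{a:f^{-1}[a]\in\hat U\}.$$
By Taylor's theorem and genericity some $X\in U$ is canonical for $f$, and its type is not constant.

**Step 2: the type is not $(\min,\max)$ or identity.** The purpose is to use (T2). Suppose it is one of these. Then $f(u)$ determines $\min u$ on $\mathrm{FU}(X)$, so $g(f(u))=\min u$ for $u\in\mathrm{FU}(X)$, and $g=0$ elsewhere, defines a function $g\in V$. Apply (T2) to the coloring $c(\{i,j\})=1\Leftrightarrow g(i)=g(j)$: some $a\in F$ has $g\upharpoonright a$ constant or injective. As $f^{-1}[a]\in\hat U$, there is $Y=(y_n)\in U$ with $Y\sqsubseteq X$ and $f[\mathrm{FU}(Y)]\subseteq a$. But $g(f(y_0))=\min y_0\ne\min y_1=g(f(y_1))$, so $g\upharpoonright a$ is not constant. And $f(y_0)\ne f(y_0\cup y_1)$, since the maxima differ, while $g(f(y_0))=\min y_0=g(f(y_0\cup y_1))$, so it is not injective. This is a contradiction.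

**Step 3: types $\min$ and $\max$.** If the type is $\min$, then $f(u)=\varphi(\min u)$ on $\mathrm{FU}(X)$ with $\varphi$ injective on $\min[X]\in\min U$. Extend $\varphi$ to $\omega$ arbitrarily in $V$, and let $\psi\in V\cap\omega^\omega$ satisfy $\psi\circ\varphi=\mathrm{id}$ on $\min[X]$. Every element of $\mathrm{FU}(Y)$ has its minimum in $\min[Y]$, so for $a\in P(\omega)\cap V$ we have $\{u:\min u\in a\}\in\hat U$ iff $a\in\min U$. Hence $f^{-1}[a]\in\hat U$ iff $\varphi^{-1}[a]\in\min U$, that is, $F=\varphi_*(\min U)$. Also $\psi_*(F)=(\psi\circ\varphi)_*(\min U)=\min U$, because $\psi\circ\varphi$ is the identity on a set in $\min U$. The type $\max$ is treated in the same way, with $\max$ in place of $\min$. $\square$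

What changes in general? A tame $F$ is only given in $W$. Its pseudointersection might be added long after $F$ itself, and $F$ might appear first at some late stage. Proposition 9 says nothing about either situation. The next two sections rule them out in turn.

## 8. A pseudointersection cannot arrive after $F$

**Lemma 10.** If $F\in M$ is, in $M$, $\sigma$-directed and without pseudointersection, then $\mathbb{MM}$ forces that $F$ has no pseudointersection.

*Proof.* **Step 1: reduce to a disjointness problem.** Suppose not. By the decomposition of $\mathbb{MM}$, take a $Q$-generic $U$ such that some condition of $\mathbb M(U)$ forces a pseudointersection of $F$. $M'=M[U]$ has no new countable sequences from $M$, so $F$ is $\sigma$-directed without pseudointersection in $M'$, and Lemma 8 applies. Let $f\in M$ be as there and let $X\in U$ force the properties of $f$. In $M$ take $X'=(x_n)\sqsubseteq X$ canonical for $f$. The constant type is impossible, as $X'$ would force that $f$ is constant on a set in $\hat U$. We shall find $a\in F$ and an infinite $Y\sqsubseteq X'$, in fact a subsequence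 of $X'$, with $f[\mathrm{FU}(Y)]\cap a=\varnothing$. Then $Y\le X$ forces $f^{-1}[a]\notin\hat U$, a contradiction.

**Step 2: type $\min$.** Here $f(u)=f(x_n)$, where $x_n$ is the first block of $u$, and $n\mapsto f(x_n)$ is injective. The infinite set $\{f(x_n):n<\omega\}$ is not a pseudointersection of $F$, so there is $a\in F$ with $\{n:f(x_n)\notin a\}$ infinite. Let $Y$ be the subsequence of these $x_n$.

**Step 3: types $\max$, $(\min,\max)$, identity.** For each $u\in\mathrm{FU}(X')\cup\{\varnothing\}$ the map $x\mapsto f(u\cup x)$ on the blocks $x\in X'$ beyond $u$ is injective, because the maxima differ. Since an infinite set is never a pseudointersection of $F$: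

(4) for every $u$ and every infinite subsequence $X''$ of $X'$ there are $a_u\in F$ and an infinite subsequence of $X''$, all of whose members $x$ are beyond $u$ and satisfy $f(u\cup x)\notin a_u$.

Choose $a_\varnothing$ and $X_0$ by (4) for $u=\varnothing$, $X''=X'$. Given $X_k$, let $y_k$ be its first block. Treating one after the other the finitely many $u\in\mathrm{FU}(y_0,\dots,y_k)$ that contain $y_k$ as top piece, choose $a_u\in F$ and an infinite subsequence $X_{k+1}$ of $X_k$, beyond $y_k$, such that $f(u\cup x)\notin a_u$ for all these $u$ and all $x\in X_{k+1}$. Each $u\in\mathrm{FU}(y_0,y_1,\dots)\cup\{\varnothing\}$ is treated exactly once, and $f(u\cup y_j)\notin a_u$ for all $y_j$ beyond $u$.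

Let $a\in F$ be a lower bound of all the $a_u$. For each $u$ the set $a\setminus a_u$ is finite, so by injectivity $f(u\cup y_j)\notin a$ for all but finitely many $j$. So we can choose $j_0<j_1<\cdots$ such that $f(u\cup y_j)\notin a$ whenever $u\in\mathrm{FU}(y_{j_0},\dots,y_{j_{k-1}})\cup\{\varnothing\}$ and $j\ge j_k$. Every element of $\mathrm{FU}(Y)$ for $Y=(y_{j_k})_k$ is $u\cup y_{j_k}$ with such $u$, so $f[\mathrm{FU}(Y)]\cap a=\varnothing$. $\square$

From now on $V\models\mathsf{CH}$ and $F$ is tame over $V$. We note:

(5) If $F\in V_\delta$, then $F$ is $\sigma$-directed in $V_\delta$.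

Indeed, by (F1) a countable $S\subseteq F$ in $V_\delta$ is covered by some $A\subseteq P(\omega)$, $A\in V$ countable in $V$; by (T3) some $b\in F$ is a lower bound of $A\cap F\supseteq S$.

**Lemma 11.** If $F\in V_\delta$, $\delta<\omega_2$, then $F$ has a pseudointersection in $V_\delta$.

*Proof.* Suppose not. By induction on $\gamma\in[\delta,\omega_2]$ we show that $\mathbb P_{\delta,\gamma}$ forces over $V_\delta$ that $F$ has no pseudointersection. For $\gamma=\omega_2$ this contradicts (T4).

**Step 1: all stages except cofinality $\omega$.** For $\gamma=\delta$ this is our assumption. $F$ is $\sigma$-directed in every $\mathbb P_{\delta,\gamma}$-generic extension of $V_\delta$: by properness a countable subset of $F$ there is covered by a countable subset of $F$ in $V_\delta$, and (5) applies. So successor steps follow from Lemma 10, applied in the extension by $\mathbb P_{\delta,\gamma}$. Limits of uncountable cofinality follow from (F3).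

**Step 2: set-up at cofinality $\omega$.** Suppose $\mathrm{cof}(\gamma)=\omega$ and $p\in\mathbb P_{\delta,\gamma}$ forces that $\dot y$ is a pseudointersection of $F$. The purpose is to build a generic condition below which $\dot y\not\subseteq^*a$ for one fixed $a\in F$. Let $N\prec H(\theta)^{V_\delta}$ be countable with $F,p,\dot y$, the iteration, and a cofinal sequence $\delta=\gamma_0<\gamma_1<\cdots$ in $\gamma$ as elements. By (5) fix $a\in F$ with $a\subseteq^*b$ for all $b\in F\cap N$. We construct $(N,\mathbb P_{\delta,\gamma_n})$-generic $q_n$ with $q_{n+1}\upharpoonright\gamma_n=q_n$, and names $\dot p_n$ ($\dot p_0=p$, and $\dot p_{n+1}$ is a $\mathbb P_{\delta,\gamma_n}$-name), such that $q_n$ forces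
$$\dot p_n\in\mathbb P_{\delta,\gamma}\cap N,\quad \dot p_n\upharpoonright\gamma_n\in\dot G_{\gamma_n},\quad \dot p_{n+1}\le\dot p_n,\quad \dot p_{n+1}\Vdash(\dot y\setminus a)\not\subseteq n .$$

**Step 3: from $n$ to $n+1$.** Let $G_n\ni q_n$ be $\mathbb P_{\delta,\gamma_n}$-generic over $V_\delta$ and $p_n=\dot p_n[G_n]$. As $p_n\le p$ forces $\dot y$ to be infinite, by (F7) there are in $V_\delta[G_n]$ conditions $p_n\ge p^0\ge p^1\ge\cdots$ in $\mathbb P_{\delta,\gamma}$ with $p^k\upharpoonright\gamma_n\in G_n$ and $j_0<j_1<\cdots$ with $p^k\Vdash j_k\in\dot y$. By elementarity there are such sequences in $N[G_n]$. Let $y^*=\{j_k:k<\omega\}\in N[G_n]$. By the induction hypothesis $y^*$ is not a pseudointersection of $F$, so by elementarity and (F6) some $b\in F\cap N[G_n]=F\cap N$ has $y^*\setminus b$ infinite. Since $a\subseteq^*b$, $y^*\setminus a$ is infinite. Choose $k$ with $n\le j_k\notin a$ and let $p_{n+1}=p^k\in N[G_n]\cap\mathbb P_{\delta,\gamma}=\mathbb P_{\delta,\gamma}\cap N$. Let $\dot p_{n+1}$ name it. By (F4) for the name $\dot p_{n+1}\upharpoonright\gamma_{n+1}$ there is $q_{n+1}$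 as required, forcing $\dot p_{n+1}\upharpoonright\gamma_{n+1}\in\dot G_{\gamma_{n+1}}$.

**Step 4: the limit condition.** Let $q=\bigcup_nq_n\in\mathbb P_{\delta,\gamma}$. Since the $\dot p_m$ decrease, $q$ forces $\dot p_n\upharpoonright\gamma_m\in\dot G_{\gamma_m}$ for all $m\ge n$. By (F5), applied below extensions of $q$ deciding $\dot p_n$, $q\Vdash\dot p_n\in\dot G_\gamma$ for all $n$. So $q$ forces $p\in\dot G_\gamma$ and $(\dot y\setminus a)\not\subseteq n$ for all $n$, that is, $\dot y\not\subseteq^*a$, while $p$ forces $\dot y\subseteq^*a$. This is a contradiction. $\square$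

## 9. $F$ cannot first appear after $U_0$

Fix in $V$ an enumeration $e:\omega_1\to P(\omega)\cap V$ (onto). Below, the expression

(6) $\dot F\cap A\in V$ for all $A\in V$, $A\subseteq P(\omega)$ countable in $V$

is read with the set parameters $P(\omega)\cap V$ and $P(P(\omega)\cap V)\cap V$. It holds for $F$ by (T3). All three lemmas exploit (6): countable pieces of $F$ are never new.

**Lemma 12.** If $F\in V_{\delta+1}$, then $F\in V_\delta[U_\delta]$ ($\delta\ge0$).

*Proof.* The purpose is to remove the $\sigma$-centered half of a step. Work in $V_\delta[U_\delta]$. Let $p^*\in m_\delta$ force $\dot F\subseteq P(\omega)\cap V$ and $\dot F\cap e[\xi]\in V$ for all $\xi<\omega_1$. We show that the conditions deciding $\dot F$ are dense below $p^*$; then $F\in V_\delta[U_\delta]$ by genericity. Let $p\le p^*$. For $\xi<\omega_1$ pick $p_\xi\le p$ and $K_\xi\in V$ with $p_\xi\Vdash\dot F\cap e[\xi]=K_\xi$. There are only countably many stems, so for some uncountable $I\subseteq\omega_1$ all $p_\xi$, $\xi\in I$, have the same stem. By (2) they are pairwise compatible, so $K_\xi=K_{\xi'}\cap e[\xi]$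 for $\xi<\xi'$ in $I$.

Some $r\le p$ forces $\{\xi\in I:p_\xi\in\dot G\}$ to be uncountable. Otherwise $p$ forces it to be bounded in $\omega_1$, and by the c.c.c. bounded by some fixed $\eta<\omega_1$; this is contradicted by $p_\xi\le p$ for any $\xi\in I\setminus(\eta+1)$. For uncountably many $\xi\in I$, $r$ and the generic give $\dot F\cap e[\xi]=K_\xi$, and the $K_\xi$ cohere; hence $r\Vdash\dot F=\bigcup_{\xi\in I}K_\xi$. $\square$

**Lemma 13.** If $\delta\ge1$ and $F\in V_\delta[U_\delta]$, then $F\in V_\delta$.

This must fail for $\delta=0$: $\min U_0$ is tame and, coming from a generic filter for an atomless forcing, is not in $V$. What $V_\delta$ has for $\delta\ge1$ and $V$ has not is a function $d$ dominating $V\cap\omega^\omega$. The plan is this: while deciding $F$ on a countable set $A$, we follow a guess $v_i\in V$ for $F\cap A$ for a stretch of length $d(i)+1$, then leave it, take a new guess, and so on. The place where $F\cap A$ leaves the guess $v_i$ is then a function of $i$ that is in $V$, because $F\cap A\in V$, and that is not dominated by $d$.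

*Proof.* Suppose $F\notin V_\delta$.

**Step 1: the countable set $A$ and the list of guesses.** In $V_\delta$, let $X_0\in U_\delta$ force $\dot F\subseteq P(\omega)\cap V$, $\dot F\notin V_\delta$ and (6). Let $N\prec H(\theta)^{V_\delta}$ be countable containing $X_0,\dot F,e$, and set $A=N\cap P(\omega)\cap V=e[N\cap\omega_1]$. As $N\cap\omega_1$ is a countable ordinal, $A\in V$ and $A$ is countable in $V$. Fix in $V$ an enumeration $A=\{b_l:l<\omega\}$ and write $x|m=x\cap\{b_l:l<m\}$. For $X\in N$, $X\le X_0$, choose $K_X\in V$ such that some $Z\le X$ forces $\dot F\cap A=K_X$; this is possible by (6). Since $\{b_l:l<m\}$ and $K_X|m$ are finite subsets of $N$, by elementarity for each $m$ some $X'\le X$ in $N$ forces $\dot F|m=K_X|m$. By (F1) the countable set of all $K_X$ is contained in $\{v_i:i<\omega\}\subseteq P(A)$ with $(v_i)_i\in V$. Let $d\in V_1\subseteq V_\delta$ dominate $V\cap\omega^\omega$.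

**Step 2: follow a guess, then leave it.** We build $X_0\ge X_1\ge\cdots$ in $N$. Given $X_n$, let $v_{i_n}=K_{X_n}$ and $m_n=d(i_n)+1$. Take $X_n'\le X_n$ in $N$ forcing $\dot F|m_n=v_{i_n}|m_n$. As $X_n'\Vdash\dot F\notin V_\delta$, there is $b\in P(\omega)\cap V$ such that $X_n'$ does not decide "$b\in\dot F$" (otherwise $X_n'$ forces $\dot F=\{b:X_n'\Vdash b\in\dot F\}\in V_\delta$). By elementarity we find $b\in N$, so $b\in A$. Let $X_{n+1}\le X_n'$ in $N$ decide "$b\in\dot F$" opposite to $v_{i_n}$. For $n<n'$, $K_{X_{n'}}$ is a value forced by a condition below $X_{n'}\le X_{n+1}$, so it disagrees with $v_{i_n}$ at this $b$. Hence $v_{i_{n'}}\ne v_{i_n}$, and the $i_n$ are distinct.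

**Step 3: contradiction with domination.** Let $Z$ be a lower bound of all $X_n$ deciding $\dot F\cap A=x\in V$. Define $g\in V$ by
$$g(i)=\min\{l:b_l\in x\,\triangle\, v_i\}\ \text{ if }x\ne v_i,\qquad g(i)=0\ \text{ otherwise.} \tag{7}$$
We have $x\ne v_{i_n}$ since $Z\le X_{n+1}$, and $x|m_n=v_{i_n}|m_n$ since $Z\le X_n'$. So $g(i_n)\ge m_n>d(i_n)$ for all $n$. As the $i_n$ are distinct, this contradicts that $d$ dominates $g$. $\square$

**Lemma 14.** If $\gamma>1$, $\mathrm{cof}(\gamma)=\omega$ and $F\in V_\gamma$, then $F\in V_\beta$ for some $\beta<\gamma$.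

We would like to repeat the proof of Lemma 13 with a sequence $q_n$ as in Lemma 11. One point does not carry over: the guesses $K$ are now chosen after seeing $G_{\gamma_n}$, so we cannot list them in advance by letting $K_X$ be indexed by conditions of the model. We therefore use two models $N_0\in N$. The set $A$ comes from $N_0$, so $A\in N$, and the guesses are found in $N$, whose subsets of $A$ lying in $V$ can be listed beforehand.

*Proof.* Suppose not; then $F\notin V_\beta$ for all $\beta<\gamma$.

**Step 1: the two models.** Work over $V_1$ with $\mathbb P_{1,\gamma}$. Let $p$ force $\dot F\subseteq P(\omega)\cap V$, $\dot F\notin V_\beta$ for all $\beta<\gamma$, and (6). Let $N_0\prec H(\theta)^{V_1}$ and $N\prec H(\theta')^{V_1}$ be countable, $\theta'$ large compared with $\theta$, $N_0,H(\theta)\in N$, $N_0\subseteq N$, with $p,\dot F,e,P(P(\omega)\cap V)\cap V$, the iteration and a cofinal sequence $1=\gamma_0<\gamma_1<\cdots$ in $\gamma$ belonging to $N_0$. Let $A=N_0\cap P(\omega)\cap V=e[N_0\cap\omega_1]\in V\cap N$; as before it is countable in $V$. Fix in $V$ an enumeration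 $(b_l)$ of $A$ and, by (F1), a sequence $(v_i)_{i<\omega}\in V$ of subsets of $A$ with $N\cap V\cap P(A)\subseteq\{v_i:i<\omega\}$. The notation $x|m$ is as in Lemma 13. Let $d\in V_1$ dominate $V\cap\omega^\omega$.

We construct $q_n\in\mathbb P_{1,\gamma_n}$, generic for both $N_0$ and $N$, with $q_{n+1}\upharpoonright\gamma_n=q_n$, and names $\dot p_n$ with $\dot p_0=p$ ($\dot p_{n+1}$ is a $\mathbb P_{1,\gamma_n}$-name) such that $q_n$ forces $\dot p_n\in\mathbb P_{1,\gamma}\cap N_0$, $\dot p_n\upharpoonright\gamma_n\in\dot G_{\gamma_n}$ and $\dot p_{n+1}\le\dot p_n$. Since $\mathbb P_{1,\gamma_0}$ is trivial, $q_0$ is trivial.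

**Step 2: choice of $p_{n+1}$.** The purpose is to follow a guess and leave it, inside $N_0$. Let $G_n\ni q_n$ be $\mathbb P_{1,\gamma_n}$-generic and $p_n=\dot p_n[G_n]$. By (6) and (F7) some extension of $p_n$ in the quotient forces $\dot F\cap A=K$ for some $K\in V$. Since $p_n,A\in N$, elementarity of $N[G_n]$ and (F6) allow us to take $K\in N[G_n]\cap V=N\cap V$, so $K=v_i$ for some $i$. Let $i_n$ be such an $i$ and $m_n=d(i_n)+1$. As $v_{i_n}|m_n$ and $\{b_l:l<m_n\}$ are finite subsets of $N_0$, by elementarity of $N_0[G_n]$ some extension $p_n'\in N_0[G_n]\cap\mathbb P_{1,\gamma}=N_0\cap\mathbb P_{1,\gamma}$ of $p_n$ in the quotient forces $\dot F|m_n=v_{i_n}|m_n$.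

There are $b\in P(\omega)\cap V$ and two extensions of $p_n'$ in the quotient deciding "$b\in\dot F$" in opposite ways. Otherwise let $K'\in V_1[G_n]$ be the set of $b$ such that some extension of $p_n'$ in the quotient forces $b\in\dot F$. In any generic extension by $G_\gamma\ni p_n'$ extending $G_n$, each fact "$b\in F$" or "$b\notin F$" is forced by an extension of $p_n'$ in the quotient, so $F=K'\in V_{\gamma_n}$, contrary to what $p$ forces. By elementarity $b$ and the two extensions can be found in $N_0[G_n]\cap V_1=N_0$, so $b\in A$. Let $p_{n+1}$ be the extension that disagrees with $v_{i_n}$ at $b$.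

If $n<n'$, then $v_{i_{n'}}$ is a value of $\dot F\cap A$ forced by some extension of $p_{n'}\le p_{n+1}$, so it disagrees with $v_{i_n}$ at this $b$. Hence the $i_n$ are distinct.

**Step 3: choice of $q_{n+1}$.** The purpose is to stay generic for both models. Let $\dot p_{n+1}$ name $p_{n+1}$ and $\dot p=\dot p_{n+1}\upharpoonright\gamma_{n+1}$. By (F4) for $N_0$ there is an $(N_0,\mathbb P_{1,\gamma_{n+1}})$-generic $q'$ with $q'\upharpoonright\gamma_n=q_n$ and $q'\Vdash\dot p\in\dot G_{\gamma_{n+1}}$. Let $G_n\ni q_n$. Extending $G_n$ to a generic $G_{\gamma_{n+1}}\ni q'$, which then contains $\dot p[G_n]$, we see that there is $r\le q',\dot p[G_n]$ with $r\upharpoonright\gamma_n\in G_n$. As $r\le q'$, $r$ is $(N_0,\mathbb P_{1,\gamma_{n+1}})$-generic. The set of $(N_0,\mathbb P_{1,\gamma_{n+1}})$-generic conditions, in the sense of $V_1$, belongs to $N$, and $\dot p[G_n]\in N_0\subseteq N$. So by elementarity there is an $(N_0,\mathbb P_{1,\gamma_{n+1}})$-generic $r\le\dot p[G_n]$ with $r\upharpoonright\gamma_n\in G_n$ in $N[G_n]\cap V_1=N$. Let $\dot r$ name it and apply (F4) to $N,q_n,\dot r$: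 there is an $(N,\mathbb P_{1,\gamma_{n+1}})$-generic $q_{n+1}$ with $q_{n+1}\upharpoonright\gamma_n=q_n$ and $q_{n+1}\Vdash\dot r\in\dot G_{\gamma_{n+1}}$. Then $q_{n+1}$ forces $\dot p\in\dot G_{\gamma_{n+1}}$. It is also $(N_0,\mathbb P_{1,\gamma_{n+1}})$-generic, since it forces an $(N_0,\mathbb P_{1,\gamma_{n+1}})$-generic condition into $\dot G_{\gamma_{n+1}}$.

**Step 4: contradiction with domination.** Let $q=\bigcup_nq_n$. As in Step 4 of Lemma 11, (F5) gives $q\Vdash\dot p_n\in\dot G_\gamma$ for all $n$. In an extension by $G_\gamma\ni q$ let $x=\dot F[G_\gamma]\cap A$, which is in $V$ because $p\in G_\gamma$, and define $g\in V$ from $x,(v_i),(b_l)$ by (7). Since $p_{n+1}\in G_\gamma$, we have $x\ne v_{i_n}$ and $x|m_n=v_{i_n}|m_n$. So $g(i_n)\ge m_n>d(i_n)$ for infinitely many distinct $i_n$, contradicting that $d$ dominates $g$. $\square$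

## 10. Every tame $F$ lies in $V[U_0]$: the proof of Theorem 5

**Corollary 15.** If $F$ is tame over $V$, then $F\in V[U_0]$, and $F$ has a pseudointersection in $V_1=V[U_0][m_0]$.

*Proof.* Let $y\in W$ be a pseudointersection of $F$, by (T4). By (T1), $F=\{a\in P(\omega)\cap V:y\subseteq^*a\}$: if $y\subseteq^*a$, then $\omega\setminus a\notin F$, so $a\in F$. By (F2), $y\in V_\beta$ for some $\beta<\omega_2$, and then $F\in V_\beta$. So there is a least $\gamma<\omega_2$ with $F\in V_\gamma$. By Lemma 11, $F$ has a pseudointersection $y'\in V_\gamma$, and again $F$ is definable from $y'$ and $P(\omega)\cap V$. We determine $\gamma$.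

* $\gamma\ne0$: an infinite $y'\in V$ splits in $V$ into two infinite sets $c_0,c_1$, and $F$ contains $c_0$ or $\omega\setminus c_0$, neither of which almost contains $y'$.
* $\mathrm{cof}(\gamma)\ne\omega_1$: otherwise $y'\in V_\beta$ for some $\beta<\gamma$ by (F3), and then $F\in V_\beta$.
* $\mathrm{cof}(\gamma)\ne\omega$ by Lemma 14.
* $\gamma=\delta+1$ with $\delta\ge1$ is impossible: Lemma 12 gives $F\in V_\delta[U_\delta]$, and Lemma 13 gives $F\in V_\delta$.

So $\gamma=1$, $y'\in V_1$, and Lemma 12 with $\delta=0$ gives $F\in V[U_0]$. $\square$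

*Proof of Theorem 5.* Let $F$ be tame over $V$. Corollary 15 provides exactly the two hypotheses of Proposition 9, which gives $\varphi,\psi\in V\cap\omega^\omega$ and $E\in\{\min U_0,\max U_0\}$ with $F=\varphi_*(E)$ and $E=\psi_*(F)$. $\square$

By Section 5 this proves Theorem 4, and by Section 3 it proves Theorems 2 and 3. In particular the conjecture is true: $W\models\mathfrak h^2_{\mathsf{FIN}}=\omega_1$, and $\mathfrak h_{\mathsf{FIN}}$ becomes $\omega_1$ after forcing with $\mathsf{FIN}^{[\infty]}$ over $W$. $\blacksquare$
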